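# Packing the hypercube with copies of $(P_3)^k$

## 1. Cubes, grids, packings, and the exponent $k-1$

**Definition (hypercube, directions).** $Q_n$ is the graph on $\{0,1\}^n$ in which two vertices are adjacent if and only if they differ in exactly one coordinate. We identify the vertex set with $\mathbb F_2^n$ and write $e_1,\dots,e_n$ for the standard basis. An edge $\{x,x+e_a\}$ has *direction* $a$. For instance $Q_2$ is the 4-cycle $00,10,11,01$, with directions $1,2,1,2$ around it. We use $Q_a\times Q_b=Q_{a+b}$ freely, and $Q_0$ is a single point.

**Definition (copies of $P_3$).** $P_\ell$ is the path on $\ell$ vertices. A copy of $P_3$ in a cube is a set $\{z,z+e_a,z+e_b\}$ with $a\ne b$. It has *center* $z$ and *direction pair* $ab$ (unordered), and these two data determine it. For example $\{10,11,01\}\subset Q_2$ is a copy with center $11$ and pair $12$. This copy, $Q_2$ with one vertex removed, will appear constantly; write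
$$X^*=\{10,11,01\}.$$

**Definition (powers of a path).** $G^k$ is the $k$-fold Cartesian product of $G$ with itself, so $Q_n=(P_2)^n$. The graph $(P_3)^2$ is the $3\times 3$ grid, with four *corners*. If $R\subset Q_a$ and $T\subset Q_b$ are copies of $(P_3)^i$ and $(P_3)^j$, then $R\times T\subset Q_{a+b}$ is a copy of $(P_3)^{i+j}$. For example $X^*\times X^*\subset Q_4$ is a copy of $(P_3)^2$; its corners are $1010,\,1001,\,0110,\,0101$.

**Definition (packing, tiling).** An *$H$-packing* of $G$ is a collection of vertex-disjoint copies of $H$ in $G$. A vertex in none of the copies is *uncovered*. *Tiling* a set of vertices by $H$ means partitioning it into vertex sets of copies of $H$. For example, $\{X^*\}$ is a $P_3$-packing of $Q_2$ with one uncovered vertex and a $P_3$-tiling of $Q_2\setminus\{00\}$. Let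
$$e_k(n)=\text{the minimum number of vertices of }Q_n\text{ left uncovered by a }(P_3)^k\text{-packing},$$
the empty packing being allowed. Since $3\nmid 2^n$, always $e_k(n)\ge 1$; and $e_1(2)=1$.

**Definition (good exponents).** Fix an integer $k\ge2$. We call $k$ *good* if for all sufficiently large $n$ there are $(P_3)^k$-packings of $Q_n$ whose number of uncovered vertices is $o(n^{k-1})$ as $n\to\infty$; in other words, $e_k(n)=o(n^{k-1})$. Equivalently, $k$ is not good if and only if there is $\varepsilon>0$ such that for infinitely many $n$ every $(P_3)^k$-packing of $Q_n$ leaves at least $\varepsilon n^{k-1}$ vertices uncovered. As an example of the comparison, an upper bound $e_2(n)\le 2+3n$ would not show that $2$ is good, while $e_2(n)\le\sqrt n$ would.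

The question comes from Vytautas Gruslys and Shoham Letzter, "Almost partitioning the hypercube into copies of a graph", arXiv:1612.04603 (2016): **is there a $(P_3)^k$-packing of $Q_n$ with only $o(n^{k-1})$ uncovered points?** That is, which $k\ge2$ are good? Two known facts frame it; we use neither.

- (i) For every induced subgraph $H$ of some hypercube there is a constant $c=c(H)$ such that $Q_n$ has a packing by induced copies of $H$ leaving at most $O(n^c)$ vertices uncovered.
- (ii) Every $(P_3)^3$-packing of $Q_n$ leaves at least $\log n$ vertices uncovered.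

The answer is that every $k\ge2$ is good.

**Theorem 1.** There is a constant $C$ with $e_2(n)\le C$ for all $n$. For every $k\ge 2$ there is $C_k$ with $e_k(n)\le C_k\,n^{k-2}$ for all $n\ge1$. Hence every $k\ge2$ is good.

**Theorem 2.** Every $(P_3)^k$-packing of $Q_n$ leaves at least

- $\sum_{i\le s}\binom ni$ vertices uncovered if $k-1=2s$,
- $\sum_{i\le s}\binom ni+\binom{n-1}{s}$ vertices uncovered if $k-1=2s+1$.

So $e_k(n)=\Omega(n^{\lfloor (k-1)/2\rfloor})$. Moreover $e_2(n)\ge 2,4,8,7,5,10$ for $n\equiv 1,2,3,4,5,0\pmod 6$ respectively ($n\ge1$).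

**Corollary 3.** $e_2(n)=\Theta(1)$, and $n+1\le e_3(n)=O(n)$. In particular the bound $\log n$ in (ii) improves to $n+1$, which is of the correct order.

For $k\ge4$ the two theorems give $\Omega(n^{\lfloor (k-1)/2\rfloor})\le e_k(n)\le O(n^{k-2})$; the exact order is not determined here.

## 2. Small cubes and the block packing

**Copies of $P_3$.** Group coordinates in blocks of two.

**Lemma 4.** $Q_{2j}\setminus\{0\}$ has a $P_3$-tiling $\mathcal Q$ which contains, for each $a=1,\dots,j$, the copy
$$P'_a=\{e_{2a-1},\ e_{2a-1}+e_{2a},\ e_{2a}\}.$$

*Proof.* Write $v=(v_1,\dots,v_j)$ with $v_i\in Q_2$. For $v\ne0$ let $i$ be the last index with $v_i\neq00$, and let $v_i$ range over $X^*$ with all other blocks fixed. This gives a copy of $P_3$ through $v$. All three of its members have the same last nonzero index $i$ and the same other blocks, so they define the same copy. Hence these copies partition $Q_{2j}\setminus\{0\}$. Starting from $v=e_{2a-1}$ we obtain $P'_a$. $\square$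

So $e_1(2j)=1$. Using two copies of $Q_{2j}$ gives $e_1(2j+1)\le2$, and $e_1(2j+1)=2$ because $2^{2j+1}\equiv2\pmod3$.

**Copies of $(P_3)^2$ in $Q_1,\dots,Q_4$.** Section 9 shows that a copy of $(P_3)^2$ uses four distinct directions. So there is none in $Q_n$ for $n\le 3$, and $e_2(1)=2$, $e_2(2)=4$, $e_2(3)=8$. In $Q_4$ there is room for only one copy, since $2\cdot9>16$; hence $e_2(4)=16-9=7$.

**The first approach.** Imitate Lemma 4: if $v\in Q_{2j}$ has at least $k$ nonzero blocks, let its last $k$ nonzero blocks range over $X^*$ independently. The positions of the last $k$ nonzero blocks do not change, so, exactly as in Lemma 4, we get a packing by copies of $(P_3)^k$. Its uncovered vertices are those with at most $k-1$ nonzero blocks, and there are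
$$\sum_{i=0}^{k-1}3^i\binom ji .\tag{1}$$
With two copies of $Q_{2j}$ for odd $n$, this gives $e_k(n)=O(n^{k-1})$. The sum (1) has order exactly $n^{k-1}$, so the packing misses the target $o(n^{k-1})$ precisely at the threshold.

Look at $k=2$ to see what is stuck. The uncovered set is $\{0\}\cup P_1'\cup\dots\cup P_j'$. As a graph it consists of $j$ four-cycles glued at the vertex $0$, because nonzero points in different blocks differ in at least two coordinates. The $3\times3$ grid is 2-connected with nine vertices, and the 2-connected subgraphs of this graph live inside single 4-cycles. So no further tile fits, and improvement requires tearing up tiles already placed. Dynamically, a $P_3$-packing of $Q_n$ with one missing point $p$ gives the tiles $H\times X^*$ in $Q_n\times Q_2$, and the fiber $\{p\}\times X^*$ is abandoned. Every two new coordinates cost at least three more vertices.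

## 3. From $k=2$ to all $k$

The product idea is still good for raising $k$, once $k=2$ is known to be bounded.

**Lemma 5.** $e_k(n+2)\le e_k(n)+3e_{k-1}(n)$ for $k\ge2$.

*Proof.* Write $Q_{n+2}=Q_n\times Q_2$. Take an optimal $(P_3)^{k-1}$-packing $\mathcal H$ of $Q_n$. The sets $H\times X^*$, $H\in\mathcal H$, are disjoint copies of $(P_3)^k$ covering all of $Q_n\times X^*$ except $3e_{k-1}(n)$ points. In the remaining part $Q_n\times\{00\}$ use an optimal $(P_3)^k$-packing. $\square$

**Theorem 1 follows from $e_2(n)\le C$.** Take $C_2=C$. Let $k\ge3$ and suppose $e_{k-1}(n)\le C_{k-1}n^{k-3}$ for all $n\ge1$. Write $n=n_0+2m$ with $n_0\in\{1,2\}$. Since $e_k(n_0)\le4$, applying Lemma 5 $m$ times gives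
$$e_k(n)\le 4+3\sum_{h=0}^{m-1}e_{k-1}(n_0+2h)\le 4+3m\,C_{k-1}n^{k-3}\le\Bigl(4+\tfrac32C_{k-1}\Bigr)n^{k-2},$$
because $m\le n/2$. So $C_k=4+\frac32C_{k-1}$ works, and $n^{k-2}=o(n^{k-1})$.

From now on $k=2$, and the aim is $e_2(n)=O(1)$.

## 4. Exchanging tiles along a $P_3$, three missing points at a time

**The exchange.** Suppose a set $A$ of cube vertices is tiled by $(P_3)^2$ except for some missing points. Pass to $A\times V$ with $V=Q_6$, copying the tiling at every level $v\in V$. For each missing point $m$, the whole fiber $\{m\}\times V$ is now missing. Suppose $S\subset A$ is a union of some missing points and some tiles, and $S$ has a $P_3$-tiling $\mathcal R_S$. Then for any copy $T$ of $P_3$ in $V$ we may delete the tiles $\hat B\times\{v\}$ with $\hat B\subset S$, $v\in T$, and insert the tiles $R\times T$, $R\in\mathcal R_S$. These cover exactly $S\times T$: everything that was deleted, and $\{m\}\times T$ for each missing point $m\in S$.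

An example of such an $S$: missing points $m_1,m_2,m_3$ and two disjoint tiles $B,B'$, where $m_1$ and $m_2$ are adjacent to two different corners of $B$, and $m_2$ and $m_3$ to two different corners of $B'$. The $3\times 3$ grid has a Hamiltonian path between any two corners (Section 6), so $S$ has a Hamiltonian path $m_1,B,m_2,B',m_3$ with $21$ vertices. Cut it into seven consecutive triples.

**Why triples.** Tiles have nine vertices and $3\mid|S|$, so the number of missing points in $S$ is divisible by $3$. We use three.

**What the missing points must look like.** Index the missing points by a set $W$. We want to leave just one point of each fiber uncovered. So for each $w\in W$ we choose a point $f(w)\in V$ and a $P_3$-tiling $\mathcal P_w$ of $V\setminus\{f(w)\}$ (it has $63/3=21$ members), and we cover the fiber over $w$ by exchanges along the members of $\mathcal P_w$. For a copy $T$ of $P_3$ in $V$ put $U_T=\{w\in W:T\in\mathcal P_w\}$. The points of $U_T$ must be grouped in triples, so we want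
$$3\mid |U_T|\quad\text{for every }T.\tag{2}$$

Could all $f(w)$ be equal? No. Fix $v\in V$. Each $w$ with $f(w)\neq v$ lies in $U_T$ for exactly one $T\ni v$, so $\sum_{T\ni v}|U_T|=|W|-|f^{-1}(v)|$, and (2) forces $|f^{-1}(v)|\equiv|W|\pmod3$ for every $v$. We shall begin with a cube $D$ in which everything except the missing points is partitioned into sets of size $3$ and $9$, so $|W|\equiv|D|\not\equiv0\pmod 3$. Therefore $f$ must be onto $V$. This suggests $W=V\times Q_c$ with $f$ the projection, and $\mathcal P_w$ a translate of a fixed tiling of $V\setminus\{0\}$. If one tiling $\mathcal P$ is used for all $w$, then for $T$ with pair $ab$ the translates $u+\mathcal P$ containing $T$ correspond to the members of $\mathcal P$ with pair $ab$. So (2) asks that direction pairs occur in multiples of three. Section 5 achieves this with four tilings together.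

**Doing it again.** The exchange must be repeated $r$ times, with $r\to\infty$, and the missing points move: $m_w$ is replaced by $(m_w,f(w))$. If $f(w)\ne f(w')$, the two new missing points lie on different levels, and they drift further apart at each stage. Yet at each stage they must be joined by intact tiles, and each exchange along $T$ destroys tiles on the levels $v\in T$. What saves us is that $f(w),f(w')\notin T$ whenever $w,w'\in U_T$. We can keep intact a chain of tiles (a "highway") over a path from $f(w)$ to $f(w')$ that avoids $T$.

## 5. Four tilings of $Q_6\setminus\{0\}$ with balanced direction pairs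

**Lemma 6.** Let $V=Q_6$. There are $P_3$-tilings $\mathcal P^1,\mathcal P^2,\mathcal P^3,\mathcal P^4$ of $V\setminus\{0\}$ such that, if $n^t_{ab}$ is the number of members of $\mathcal P^t$ with direction pair $ab$, then $\sum_{t=1}^4n^t_{ab}\equiv0\pmod3$ for every pair $ab$.

*Proof.* We start from one tiling and change it locally. Write $V=X\times F$, where $X$ consists of coordinates $1,2$ and $F$ of coordinates $3,4,5,6$.

**Step 1: the basic tiling.** It consists of

- $X^*\times\{w\}$ for the 16 points $w\in F$ (pair $12$),
- $\{00\}\times X^*\times\{z\}$ for $z\in Q_2$ (4 copies, pair $34$),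
- $\{00\}\times\{00\}\times X^*$ (one copy, pair $56$).

These are $21$ disjoint copies, covering the points whose first nonzero block is the first, second, third respectively.

**Step 2: three local moves.** Each move replaces some of the copies $X^*\times\{w\}$ by others covering the same points.

*Move $E$* on an edge $ww'$ of $F$ with direction $c$. Replace $X^*\times\{w\}$ and $X^*\times\{w'\}$ by
$$\{(11,w),(10,w),(10,w')\},\qquad \{(11,w'),(01,w'),(01,w)\}.$$
The first has center $(10,w)$ and pair $2c$; the second has center $(01,w')$ and pair $1c$. Together they are the same six points. Counts: pair $12$ loses two, pairs $1c$ and $2c$ gain one each.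

*Move $G_1$* on a copy $\{w_-,w,w_+\}$ of $P_3$ in $F$, where $w_-=w+e_c$ and $w_+=w+e_d$. Replace the three copies $X^*\times\{w_-\},X^*\times\{w\},X^*\times\{w_+\}$ by
$$\{10\}\times\{w_-,w,w_+\},\quad \{(01,w_-),(11,w_-),(11,w)\},\quad \{(01,w),(01,w_+),(11,w_+)\}.$$
The centers are $(10,w)$, $(11,w_-)$, $(01,w_+)$, and the pairs are $cd$, $1c$, $1d$. The nine points are the same: the second and third copies contain $01$ and $11$ over each of $w_-,w,w_+$ once. Counts: pair $12$ loses three, pairs $cd,1c,1d$ gain one each.

*Move $G_2$*: the same with $10$ and $01$ exchanged, hence directions $1$ and $2$ exchanged. Counts: pair $12$ loses three, pairs $cd,2c,2d$ gain one each.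

**Step 3: the four tilings.** Points of $F$ are written with coordinates in the order $3,4,5,6$. Moves on disjoint subsets of $F$ do not interfere.

- $\mathcal P^1$: move $G_1$ on $\{1000,0000,0100\}$ (center $0000$, directions $3,4$) and on $\{1110,1100,1101\}$ (center $1100$, directions $5,6$).
- $\mathcal P^2$: move $G_2$ on the same two sets.
- $\mathcal P^3$: move $E$ on the disjoint edges $0000$–$1000$ and $0001$–$1001$ (direction $3$), $0010$–$0110$ and $0011$–$0111$ (direction $4$).
- $\mathcal P^4$: move $E$ on the disjoint edges $0000$–$0010$ and $0100$–$0110$ (direction $5$), $1000$–$1001$ and $1100$–$1101$ (direction $6$).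

**Step 4: counting pairs.** Starting from $16,4,1$ copies with pairs $12,34,56$, the moves give the following numbers.

| pair | $\mathcal P^1$ | $\mathcal P^2$ | $\mathcal P^3$ | $\mathcal P^4$ | sum |
|---|---|---|---|---|---|
| $12$ | $10$ | $10$ | $8$ | $8$ | $36$ |
| $34$ | $5$ | $5$ | $4$ | $4$ | $18$ |
| $56$ | $2$ | $2$ | $1$ | $1$ | $6$ |
| $13$ and $14$, each | $1$ | $0$ | $2$ | $0$ | $3$ |
| $15$ and $16$, each | $1$ | $0$ | $0$ | $2$ | $3$ |
| $23$ and $24$, each | $0$ | $1$ | $2$ | $0$ | $3$ |
| $25$ and $26$, each | $0$ | $1$ | $0$ | $2$ | $3$ |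

The pairs $35,36,45,46$ do not occur. Every column totals $21$, as it must, and every sum is divisible by $3$. $\square$

## 6. Paths with $3m$ vertices, and grids traversed from corner to corner

These two lemmas build the Hamiltonian paths that will be cut into triples.

**Lemma 7.** In $Q_N$, $N\ge3$, any two distinct vertices are joined by a path whose number of vertices is divisible by $3$.

*Proof.* Let $d$ be the distance and $x_0,\dots,x_d$ a geodesic; it has $d+1$ vertices.

If $d\equiv2\pmod3$, the geodesic works.

If $d=1$ and $x_1=x_0+e_a$, choose two further directions $b,c$ and take the six vertices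
$$x_0,\ x_0+e_b,\ x_0+e_b+e_c,\ x_0+e_a+e_b+e_c,\ x_0+e_a+e_b,\ x_0+e_a .$$

Otherwise $d\ge3$ and $d\equiv0$ or $1$. Let $K$ be the 3-dimensional subcube spanned from $x_{d-3}$ by the last three directions of the geodesic. It contains $x_{d-3},\dots,x_d$, and $x_{d-3},x_d$ are antipodal in it. The vertices $x_i$ with $i<d-3$ lie outside $K$, since they differ from $x_{d-3}$ in directions other than those three. So we may replace the last three edges by any path in $K$ from $x_{d-3}=000$ to $x_d=111$.

- If $d\equiv0$, use $000,100,110,010,011,111$, of length $5$. The new path has $d+3\equiv0$ vertices.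
- If $d\equiv1$, use $000,100,110,010,011,001,101,111$, of length $7$. The new path has $d+5\equiv0$ vertices. $\square$

**Lemma 8.** (a) In the $3\times3$ grid, any two distinct corners are the ends of a Hamiltonian path. (b) Let $B$ be a $3\times3$ grid, $Y$ a path $y_0,\dots,y_{\ell-1}$ with $\ell\ge1$ vertices, and $\kappa\ne\kappa'$ corners of $B$. Then $B\times Y$ has a Hamiltonian path from $(\kappa,y_0)$ to $(\kappa',y_{\ell-1})$.

*Proof.* (a) By symmetry there are two cases. For opposite corners use the snake $(1,1),(1,2),(1,3),(2,3),(2,2),(2,1),(3,1),(3,2),(3,3)$. For $(1,1)$ and $(1,3)$ use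
$$(1,1),(1,2),(2,2),(2,1),(3,1),(3,2),(3,3),(2,3),(1,3).$$

(b) Put $\kappa_0=\kappa$ and $\kappa_\ell=\kappa'$, and for $1\le j\le\ell-1$ choose successively a corner $\kappa_j\notin\{\kappa_{j-1},\kappa'\}$; there are four corners, so this is possible. Then consecutive corners are distinct, including $\kappa_{\ell-1}\ne\kappa_\ell$ (for $\ell=1$ this is $\kappa\ne\kappa'$). On level $y_j$ go from $\kappa_j$ to $\kappa_{j+1}$ through all of $B$ by (a), then step from $(\kappa_{j+1},y_j)$ to $(\kappa_{j+1},y_{j+1})$ and continue. $\square$

## 7. The base cube: special points, triples, links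

**Step 1: special points.** This step realizes (2). Let $V=Q_6$, $c\in\{2,3\}$ and $W=Q_6\times Q_c=Q_{6+c}$. Fix $\tau:Q_c\to\{1,2,3,4\}$ taking each value exactly $2^{c-2}$ times. For $w=(u,t)\in W$ put
$$f(w)=u\in V,\qquad \mathcal P_w=u+\mathcal P^{\tau(t)},$$
a $P_3$-tiling of $V\setminus\{f(w)\}$. (Both values of $c$ are needed because $c$ will decide the parity of $n$.)

Let $T$ be a copy of $P_3$ in $V$ with center $z$ and pair $ab$. For fixed $t$, we have $T\in u+\mathcal P^{\tau(t)}$ exactly when $u=z+z'$, where $z'$ is the center of a member of $\mathcal P^{\tau(t)}$ with pair $ab$. Members with the same pair have different centers, so there are $n^{\tau(t)}_{ab}$ such $u$. Hence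
$$|U_T|=2^{c-2}\sum_{t=1}^4n^t_{ab}\equiv0\pmod3$$
by Lemma 6. For example, if $c=2$ and $T=X^*\times\{1111\}$, with pair $12$, the table gives $|U_T|=36$.

**Step 2: triples and links.** Partition each $U_T$ into triples. A *triple* $\theta=(T;w_1,w_2,w_3)$ remembers its $T=T_\theta$ and an ordering of its three (distinct) elements. In the example, $U_T$ gives twelve triples. By construction:

$$\text{if } w\in U_T, \text{ then } f(w)\notin T;\tag{3}$$
$$\text{for }w\in W,\ v\in V\setminus\{f(w)\},\text{ exactly one triple }\theta\text{ contains }w\text{ and has }v\in T_\theta.\tag{4}$$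

For (4): exactly one $T\in\mathcal P_w$ contains $v$, and $w$ lies in exactly one triple of the partition of $U_T$.

Each triple has two *links*, $(T;w_1\to w_2)$ and $(T;w_2\to w_3)$. Each $w$ lies in $21$ triples, so there are $7|W|$ triples and $14|W|$ links, a constant for each $c$. Let $s$ be an even integer with $s/2\ge14|W|$, and assign to the links $\lambda$ distinct indices $a(\lambda)\in\{1,\dots,s/2\}$. Each link thus owns a block of two coordinates of $Q_s$.

**Step 3: tiles along the links.** Let $D=W\times Q_s$. For a link $\lambda=(T;w\to w')$ with $a=a(\lambda)$, choose by Lemma 7 a path $x_1=w,x_2,\dots,x_{3q}=w'$ in $W$, where $q=q_\lambda$, and put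
$$B^\lambda_l=\{x_{3l-2},x_{3l-1},x_{3l}\}\times P'_a\ \subset\ W\times(Q_s\setminus\{0\}),\qquad l=1,\dots,q .$$
(The path depends on $\lambda$; we do not show this in the notation.) Each $B^\lambda_l$ is a copy of $(P_3)^2$. All of them, over all $\lambda$ and $l$, are pairwise disjoint: for different links the sets $P'_a$ are disjoint, and for the same link the pieces of the path are. The ends of $P'_a$ are $e_{2a-1}$ and $e_{2a}$, so $(x_{3l-2},e_{2a-1})$ and $(x_{3l},e_{2a-1})$ are two distinct corners of $B_l^\lambda$. Each $B^\lambda_l$ will be entered at the first and left at the second.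

**Step 4: the rest of $D$.** With $\mathcal Q$ from Lemma 4 for $Q_s$, the set $W\times(Q_s\setminus\{0\})$ is partitioned into the copies $\{x\}\times P'$ of $P_3$, $x\in W$, $P'\in\mathcal Q$, and each $B^\lambda_l$ is a union of three of them. Let $\mathcal R$ be the family of those $\{x\}\times P'$ not contained in any $B_l^\lambda$. So $D$ is the disjoint union of the special points $(w,0)$, $w\in W$, the tiles $B^\lambda_l$, and the copies of $P_3$ in $\mathcal R$. Let $D'$ be the union of the special points and the tiles $B^\lambda_l$. The family $\mathcal R$ plays no part until Section 8, Step 6.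

## 8. Highways and the inductive tiling

**Step 1: highways.** This step fixes, for each link and each $i$, the path in $V^i$ over which tiles will be kept. Let $\lambda=(T;w\to w')$, $u=f(w)$, $u'=f(w')$. By (3), $u,u'\notin T$. The graph $V\setminus T$ is connected: choose a coordinate outside the direction pair of $T$; then $T$ lies in one of the two halves of $V$ determined by it, the other half is connected, and each vertex of the first half outside $T$ has a neighbor in the other half. Fix a simple path $u=g_0,g_1,\dots,g_p=u'$ in $V\setminus T$, with $p=0$ if $u=u'$.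

For $i\ge1$ let
$$Y^i_\lambda=\{(u^{a},g_j,u'^{\,i-1-a}):\ 0\le a\le i-1,\ 0\le j\le p\}\subset V^i,$$
where $u^a$ means $u$ repeated $a$ times, and let $Y^0_\lambda=V^0$ be a point. For $i=2$ this is
$$(u,u),(u,g_1),\dots,(u,u'),(g_1,u'),\dots,(u',u').$$
In general take $a=i-1,\dots,0$ and for each $a$ let $j=0,\dots,p$; the last point for $a$, namely $(u^a,u'^{\,i-a})$, is the first point for $a-1$. All other coincidences are excluded when $p\ge1$: a point with $0<j<p$ determines $a$ and $j$, since $g_j\notin\{u,u'\}$, and the points $(u^b,u'^{\,i-b})$ are distinct for different $b$. When $p=0$ the set is one point. So $Y^i_\lambda$ is a simple path in $V^i=Q_{6i}$ from $u^i$ to $u'^{\,i}$.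

For $w\in W$ put $w^{(i)}=\bigl((w,0),f(w)^i\bigr)\in D'\times V^i$. These are the missing points after $i$ stages.

**Proposition 9.** For every $i\ge0$ there is a $(P_3)^2$-tiling $\mathcal T_i$ of $(D'\times V^i)\setminus\{w^{(i)}:w\in W\}$ such that for every link $\lambda=(T;w\to w')$:

- (H1) $B^\lambda_1\times\{y\}\in\mathcal T_i$ for all $y\in Y^i_\lambda$;
- (H2) $B^\lambda_l\times\{f(w')^i\}\in\mathcal T_i$ for all $1\le l\le q_\lambda$.

So from $w^{(i)}$ one travels first along the highway over $B^\lambda_1$, changing $u^i$ into $u'^{\,i}$ in the $V^i$ part, and then along the remaining $B^\lambda_l$, moving through $W$ to $w'$.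

*Proof.* Induction on $i$. For $i=0$ take $\mathcal T_0=\{B^\lambda_l\}$; (H1) and (H2) are clear. Now let $\mathcal T_i$ be given.

**Step 2: connectors.** We select the tiles that join the three missing points of a triple. For $\theta=(T;w_1,w_2,w_3)$ with links $\lambda=(T;w_1\to w_2)$ and $\lambda'=(T;w_2\to w_3)$, let $\mathcal C_\theta$ consist of

- $B^\lambda_1\times\{y\}$ for $y\in Y^i_\lambda$,
- $B^\lambda_l\times\{f(w_2)^i\}$ for $2\le l\le q_\lambda$,
- $B^{\lambda'}_1\times\{y\}$ for $y\in Y^i_{\lambda'}$, and $B^{\lambda'}_l\times\{f(w_3)^i\}$ for $2\le l\le q_{\lambda'}$.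

By (H1) and (H2), $\mathcal C_\theta\subset\mathcal T_i$. Links have distinct indices, so for different $\theta$ the families $\mathcal C_\theta$ are disjoint; being made of tiles of one tiling, the sets $\bigcup\mathcal C_\theta$ are then disjoint too. Put
$$S_\theta=\{w_1^{(i)},w_2^{(i)},w_3^{(i)}\}\cup\bigcup\mathcal C_\theta .$$

**Step 3: $S_\theta$ has a $P_3$-tiling.** We find a Hamiltonian path. Let $\lambda=(T;w\to w')$ be one of the two links, $e=e_{2a(\lambda)-1}$, $u=f(w)$, $u'=f(w')$, and let $x_1,\dots,x_{3q}$ be its path in $W$. The point $w^{(i)}=((w,0),u^i)$ is adjacent to $((x_1,e),u^i)$, since $x_1=w$. By Lemma 8(b), $B_1^\lambda\times Y^i_\lambda$ has a Hamiltonian path from $((x_1,e),u^i)$ to $((x_3,e),u'^{\,i})$. If $q\ge2$, this end is adjacent to $((x_4,e),u'^{\,i})$, from which Lemma 8(a) gives a Hamiltonian path of $B^\lambda_2\times\{u'^{\,i}\}$ ending at $((x_6,e),u'^{\,i})$, and so on through $l=q$. The last tile is left at $((x_{3q},e),u'^{\,i})=((w',e),u'^{\,i})$, which is adjacent to $((w',0),u'^{\,i})=w'^{(i)}$.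

Do this for $w_1\to w_2$ and then for $w_2\to w_3$. The second piece starts at $w_2^{(i)}$, where the first ended, and the two pieces otherwise use disjoint tiles. We get a Hamiltonian path of $S_\theta$ of the form $w_1^{(i)},\dots,w_2^{(i)},\dots,w_3^{(i)}$. It has $3+9|\mathcal C_\theta|$ vertices. Cut it into consecutive triples; this gives a $P_3$-tiling $\mathcal R_\theta$ of $S_\theta$.

**Step 4: the new tiling.** We perform all exchanges at once. In $D'\times V^i\times V$ let $\mathcal T_{i+1}$ consist of

- first kind: $\hat B\times\{v\}$ for all $v\in V$, if $\hat B\in\mathcal T_i$ lies in no $\mathcal C_\theta$;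
- second kind: $\hat B\times\{v\}$ for all $v\in V\setminus T_\theta$, if $\hat B\in\mathcal C_\theta$;
- third kind: $R\times T_\theta$ for all triples $\theta$ and all $R\in\mathcal R_\theta$.

All are copies of $(P_3)^2$. Consider a point $(x,v)$ where $x$ lies in a tile $\hat B\in\mathcal T_i$. If $\hat B\in\mathcal C_\theta$, then $x$ lies in $S_\theta$ and in no other $S_{\theta'}$. So for $v\in T_\theta$ the point is covered exactly once, by the third kind via $\theta$, and for $v\notin T_\theta$ exactly once, by the second kind. If $\hat B$ lies in no $\mathcal C_\theta$, then $x$ is in no $S_\theta$, and the point is covered exactly once, by the first kind.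

Now consider a point $(w^{(i)},v)$. Only the third kind can cover it, and it is covered once for each triple $\theta$ containing $w$ with $v\in T_\theta$. If $v\ne f(w)$, this is exactly once, by (4). If $v=f(w)$, it never happens, by (3). Since $(w^{(i)},f(w))=w^{(i+1)}$, the family $\mathcal T_{i+1}$ tiles $(D'\times V^{i+1})\setminus\{w^{(i+1)}:w\in W\}$.

**Step 5: (H1) and (H2) survive.** Let $\lambda=(T;w\to w')$ be a link of the triple $\theta$, so $T_\theta=T$, and let $u=f(w)$, $u'=f(w')$.

For (H1), let $y=(u^a,g_j,u'^{\,i-a})\in Y^{i+1}_\lambda$, $0\le a\le i$, and write $y=(y',v)$ with $y'\in V^i$, $v\in V$. If $a\le i-1$, then $y'=(u^a,g_j,u'^{\,i-1-a})\in Y^i_\lambda$ and $v=u'\notin T$. If $a=i$, then $y'=u^i\in Y^i_\lambda$ and $v=g_j\notin T$. In either case $B^\lambda_1\times\{y'\}\in\mathcal C_\theta$ and $v\notin T_\theta$, so $B^\lambda_1\times\{y\}$ is a tile of the second kind.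

For (H2), $B^\lambda_l\times\{u'^{\,i}\}\in\mathcal C_\theta$ for every $l$: for $l\ge2$ by definition, and for $l=1$ because $u'^{\,i}\in Y^i_\lambda$. Since $u'\notin T$, the tile $B^\lambda_l\times\{u'^{\,i+1}\}$ is of the second kind. $\square$

**Step 6: $e_2(n)=O(1)$.** It remains to treat $\mathcal R$ and to reach every $n$. In
$$D\times V^r=Q_{6+c+s+6r}$$
take $\mathcal T_r$ together with all $R\times T$, where $R\in\mathcal R$ and $T$ runs over a $P_3$-tiling of $V^r\setminus\{0\}=Q_{6r}\setminus\{0\}$ (Lemma 4). The latter tiles lie over $D\setminus D'$, so this is a $(P_3)^2$-packing. Its uncovered vertices are the points $w^{(r)}$, $w\in W$, and the points of $\bigcup\mathcal R\times\{0\}$. There are at most $|D|=2^{6+c+s}$ of them, independently of $r$.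

Let $s_0$ be an even number admissible as $s$ for both $c=2$ and $c=3$, and let $s\in\{s_0,s_0+2,s_0+4\}$; larger even values of $s$ remain admissible. The parity of $n=6+c+s+6r$ is that of $c$, and with $c$ fixed the three values of $s$ give the three residues modulo $6$ of that parity. So all sufficiently large $n$ are reached, with at most $2^{6+3+s_0+4}$ uncovered vertices. For the finitely many remaining $n$ use $e_2(n)\le2^n$. Hence $e_2(n)\le C$ for all $n$, and by Section 3 Theorem 1 is proved: every $k\ge2$ is good. $\blacksquare$

## 9. Characters modulo powers of three: the lower bounds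

**Step 1: the shape of a copy of $(P_3)^k$.** This makes character sums computable. In $Q_n$ a 4-cycle has directions $a,b,a,b$ in cyclic order with $a\ne b$: consecutive edges have different directions since the vertices are distinct, each direction occurs an even number of times around a cycle, and these two facts leave only this pattern. Let $\varphi$ be an embedding of $(P_3)^k$ in $Q_n$. It maps 4-cycles to 4-cycles. Two parallel copies of an edge of the $l$-th path factor are joined by a sequence of copies in which successive ones are opposite in a 4-cycle. So all parallel copies of the two edges of the $l$-th factor have directions $a_l$ and $b_l$ respectively. We have $a_l\neq b_l$, since otherwise the two ends of a copy of $P_3$ would coincide. Directions belonging to different factors are distinct, since such edges occur as adjacent edges of a 4-cycle. With $z$ the image of the point all of whose coordinates are central, the copy is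
$$\Bigl\{z+\sum_{l=1}^kt_l:\ t_l\in\{0,e_{a_l},e_{b_l}\}\Bigr\},\qquad a_1,b_1,\dots,a_k,b_k\ \text{distinct}.\tag{5}$$
For $k=2$ this is the fact about four directions used in Section 2.

**Step 2: congruences for the uncovered set.** For $S\subseteq[n]=\{1,\dots,n\}$ let $\chi_S(x)=(-1)^{\sum_{i\in S}x_i}$. For example, $\chi_{\{1\}}$ sums over $\{00,10,01\}$ to $1-1+1=1$, while $\chi_\emptyset$ sums to $3$. By (5), the sum of $\chi_S$ over a copy is
$$\chi_S(z)\prod_{l=1}^k\bigl(1+(-1)^{[a_l\in S]}+(-1)^{[b_l\in S]}\bigr),$$
where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. A factor is $3$ if $S\cap\{a_l,b_l\}=\emptyset$ and $\pm1$ otherwise. At most $|S|$ factors are of the second kind, so the sum is divisible by $3^{k-|S|}$ when $|S|\le k$. Since $\sum_{Q_n}\chi_S=0$ for $S\ne\emptyset$ and $\sum_{Q_n}\chi_\emptyset=2^n$, the uncovered set $U$ of any $(P_3)^k$-packing satisfies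
$$|U|\equiv2^n\pmod{3^k},\qquad \sum_{x\in U}\chi_S(x)\equiv0\pmod{3^{k-|S|}}\quad(1\le|S|\le k-1).\tag{6}$$

**Step 3: the rank argument.** We turn (6) into many orthogonal vectors indexed by $U$. Let $\mathcal S$ be the family of all $S\subseteq[n]$ with $|S|\le s$ and, if $k-1=2s+1$, additionally all $S$ with $|S|=s+1$ and $n\in S$. For distinct $S,S'\in\mathcal S$ we claim $1\le|S\triangle S'|\le k-1$. If both have size at most $s$, the symmetric difference has size at most $2s$. In the case $k-1=2s+1$, if one has size at most $s$ and the other $s+1$, the bound is $2s+1$. If both have size $s+1$ they share $n$, and the bound is $2s$.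

Over $\mathbb F_3$ consider the matrix $A=(\chi_S(x))_{S\in\mathcal S,\,x\in U}$. Since $\chi_S\chi_{S'}=\chi_{S\triangle S'}$, (6) gives
$$(AA^{\mathsf T})_{S,S'}=\sum_{x\in U}\chi_{S\triangle S'}(x)=0\quad(S\ne S'),\qquad (AA^{\mathsf T})_{S,S}=|U|\equiv2^n\not\equiv0\pmod3 .$$
So $AA^{\mathsf T}$ is invertible, and $|\mathcal S|=\operatorname{rank}(AA^{\mathsf T})\le\operatorname{rank}A\le|U|$. Now $|\mathcal S|=\sum_{i\le s}\binom ni$ if $k-1=2s$, and $|\mathcal S|=\sum_{i\le s}\binom ni+\binom{n-1}s$ if $k-1=2s+1$. Since $s=\lfloor(k-1)/2\rfloor$ in both cases, $e_k(n)=\Omega(n^{\lfloor(k-1)/2\rfloor})$.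

**Step 4: $k=2$ modulo $9$.** By (6), $|U|\equiv2^n\pmod9$, that is, $|U|\equiv2,4,8,7,5,1$ for $n\equiv1,2,3,4,5,0\pmod6$. In the first five cases $|U|$ is at least the stated residue. In the last case $|U|=1$ would give $\sum_{x\in U}\chi_{\{1\}}(x)=\pm1\not\equiv0\pmod3$, against (6) with $S=\{1\}$; so $|U|\ge10$. This proves Theorem 2. $\blacksquare$

**Step 5: Corollary 3.** For $k=2$ we have $2\le e_2(n)\le C$. For $k=3$ we have $k-1=2$ and $s=1$, so Theorem 2 gives $e_3(n)\ge1+n$, and Theorem 1 gives $e_3(n)=O(n)$. $\blacksquare$
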